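# A Noetherian ring with the Auslander condition whose injective dimension is finite on the left and infinite on the right

## 1. The guess that the left side controls the right side

Take a ring $R$ that is left and right Noetherian and satisfies a certain homological condition, the Auslander condition, which is known to be left-right symmetric. Suppose that $R$ has finite injective dimension as a left module over itself. Must it have finite injective dimension as a right module? The answer one would first guess is yes: the extra condition does not distinguish the two sides, and if both injective dimensions are finite they are equal. Let us make the guess precise and test it.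

Throughout, $\operatorname{id}_RR$ is the injective dimension of $R$ as a left module, $\operatorname{id}_{R^{op}}R$ its injective dimension as a right module, and $\operatorname{fd}$, $\operatorname{pd}$ are flat and projective dimension. If $M$ is a left module, then $\operatorname{Ext}^i_R(M,R)$ is a right module, and vice versa. We write $M^*=\operatorname{Hom}(M,R)$ on either side.

**Definition (Auslander condition).** Let $0\to R\to E^0\to E^1\to\cdots$ be a minimal injective coresolution of ${}_RR$. The ring $R$ satisfies the *Auslander condition* if $\operatorname{fd}_RE^i\le i$ for every $i\ge0$. It is *Auslander-Gorenstein* if moreover $\operatorname{id}_RR=\operatorname{id}_{R^{op}}R<\infty$.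

By a theorem of Fossum, Griffith and Reiten the Auslander condition is left-right symmetric, and it is equivalent to each of the following.

(a) For every finitely generated left module $M$, every $i\ge1$ and every right submodule $N\subseteq\operatorname{Ext}^i_R(M,R)$, one has $\operatorname{Ext}^j_{R^{op}}(N,R)=0$ for all $j<i$.

(b) For every finitely generated right module $M$, every $i\ge1$ and every left submodule $N\subseteq\operatorname{Ext}^i_{R^{op}}(M,R)$, one has $\operatorname{Ext}^j_R(N,R)=0$ for all $j<i$.

The question, taken from Zhaoyong Huang, "On Auslander-Type Conditions of Modules", arXiv:1012.1703 (2010), is this: *if $R$ is left and right Noetherian, satisfies the Auslander condition and has $\operatorname{id}_RR<\infty$, is $R$ Auslander-Gorenstein?* The answer is known to be yes when $R$ is left and right Artinian.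

**Test 1: $R=k[t]$, $k$ a field.** The coresolution is $0\to k[t]\to k(t)\to k(t)/k[t]\to0$: divisible modules over a principal ideal domain are injective, and $k[t]$ is essential in $k(t)$. The first term is flat, and the sequence itself shows that the second has flat dimension at most $1$. So the Auslander condition holds. Also $\operatorname{id}_RR=1$, because $k[t]$ is not divisible. The ring is commutative, so the right side agrees.

**Test 2: $U=U_2(F)$, the upper triangular $2\times2$ matrices over a field $F$.** Let $N=F^2$ be the module of columns. It has the submodule $S_1$ of columns $\binom p0$, on which a matrix acts through its $(1,1)$ entry, and $N/S_1=S_2$, on which it acts through its $(2,2)$ entry. The first column of $U$ is $S_1$ and the second is $N$, so ${}_UU=S_1\oplus N$. Multiplying rows by columns identifies $N$ with $\operatorname{Hom}_F(E_{11}U,F)$ and $S_2$ with $\operatorname{Hom}_F(E_{22}U,F)$. These are $F$-duals of projective right modules, so $N$ and $S_2$ are injective. Every nonzero submodule of $N$ contains $S_1$, since $E_{12}\binom pq=\binom q0$. So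
$$0\to S_1\oplus N\to N\oplus N\to S_2\to0$$
is the minimal injective coresolution of ${}_UU$. The module $N\oplus N$ is projective, so $\operatorname{fd}S_2\le1$, and the Auslander condition holds. We have $\operatorname{id}_UU=1$, since $S_1$ is not a summand of $N$ and so is not injective. Exchanging the two diagonal entries is an anti-automorphism of $U$, so the right side agrees.

**Test 3: $\operatorname{id}_RR=0$.** Here $R$ is left self-injective and left Noetherian. Such a ring is quasi-Frobenius, hence also right self-injective (standard; see Anderson–Fuller, *Rings and Categories of Modules*, §31). So $\operatorname{id}_{R^{op}}R=0$.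

The guess survives all three tests. It is nevertheless false.

**Theorem 1.** *Let $k$ be a field with $\operatorname{char}k\ne2$. There is a left and right Noetherian $k$-algebra $R$ with an injective coresolution $0\to{}_RR\to E^0\to E^1\to0$ such that $E^0$ is flat and $\operatorname{fd}E^1\le1$, and with a simple left module $X$ such that $\operatorname{Ext}^i_R(X,R)=0$ for all $i\ge0$. Consequently $R$ satisfies the Auslander condition, $\operatorname{id}_RR=1$, and $\operatorname{id}_{R^{op}}R=\infty$.*

The second theorem says when the guess is right. It is not needed for Theorem 1, but its proof shows what to look for.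

**Theorem 2.** *Let $R$ be left and right Noetherian, satisfying the Auslander condition, with $\operatorname{id}_RR=n<\infty$.*

1. *The following are equivalent: (i) $\operatorname{id}_{R^{op}}R<\infty$; (ii) no simple left module $S$ has $\operatorname{Ext}^j_R(S,R)=0$ for all $j\ge0$; (iii) the projective dimensions of finitely generated right modules of finite projective dimension are bounded.*
2. *They hold if for every simple left module $S$ there is an ideal $I$ with $IS=0$ and $R/I$ left and right Artinian, such that $\operatorname{Ext}^q_{R^{op}}(-,R)$ and $\operatorname{Ext}^q_R(-,R)$ send finitely generated modules killed by a power of $I$ to modules killed by a power of $I$, for all $q\ge0$. In particular they hold if $R$ is left and right Artinian, or if $R$ is finitely generated as a module over a commutative Noetherian central subring.*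
3. *If $n=0$ the question has a positive answer. For every $n\ge1$ there is a counterexample with $\operatorname{id}_RR=n$.*

Two standard facts are used constantly. If $P$ is a finitely generated projective module, so is $P^*$ (on the other side), and $P^{**}\cong P$ naturally. Over a left and right Noetherian ring, a finitely generated module has a resolution by finitely generated projectives, so its $\operatorname{Ext}$ groups into $R$ are subquotients of finitely generated modules and are therefore finitely generated.

## 2. Modules of infinite grade

**Definition (infinite grade).** A left $R$-module $Y$ has *infinite grade* if $\operatorname{Ext}^j_R(Y,R)=0$ for all $j\ge0$.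

Over $k[t]$ the simple module $k[t]/(p)$ does not have infinite grade: $\operatorname{Ext}^1(k[t]/(p),k[t])\cong k[t]/(p)\neq0$. In Test 2 no simple module does: $S_1\subset U$, and $\operatorname{Ext}^1_U(S_2,U)\ne0$ because $0\to S_1\to N\to S_2\to0$ does not split. If we allow large modules, infinite grade is easy to get. Take $R=k[[t]]$ and $Y=k((t))$, with the resolution
$$0\to\bigoplus_{m\ge0}R\to\bigoplus_{m\ge0}R\to Y\to0,\qquad e_m\mapsto e_m-te_{m+1},\quad e_m\mapsto t^{-m}.$$
Dualizing gives the map $\prod R\to\prod R$, $(f_m)\mapsto(f_m-tf_{m+1})$. It is injective, since $f_m=tf_{m+1}$ for all $m$ forces $f_m\in\bigcap_jt^jR=0$. It is surjective, since $f_m=\sum_jt^jg_{m+j}$ solves $f_m-tf_{m+1}=g_m$. So $Y$ has infinite grade, but it is not finitely generated. A nonzero finitely generated module of infinite grade is what we want, for the following reason.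

**Lemma 2.1.** *Let $R$ be left and right Noetherian and $X\ne0$ a finitely generated left module of infinite grade. Then for each $i\ge1$ there is a finitely generated right module $C_i$ with $\operatorname{pd}C_i=i$ and $\operatorname{Ext}^i_{R^{op}}(C_i,R)\cong X\ne0$. In particular $\operatorname{id}_{R^{op}}R=\infty$.*

*Proof.* Let $\cdots\to P_1\to P_0\to X\to0$ be a resolution by finitely generated projectives. The cohomology of $0\to P_0^*\to P_1^*\to P_2^*\to\cdots$ is $\operatorname{Ext}^\bullet_R(X,R)=0$, so this complex is exact. Put $C_i=\operatorname{coker}(P_{i-1}^*\to P_i^*)$. Then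
$$0\to P_0^*\to P_1^*\to\cdots\to P_i^*\to C_i\to0$$
is a projective resolution of $C_i$ of length $i$. Its dual is $P_i\to\cdots\to P_1\to P_0$, so $\operatorname{Ext}^i_{R^{op}}(C_i,R)=\operatorname{coker}(P_1\to P_0)=X$. As this is nonzero, $\operatorname{pd}C_i=i$. $\square$

Conversely, under the Auslander condition, infinite right injective dimension produces modules of infinite grade.

**Lemma 2.2.** *Let $R$ be as in Theorem 2, let $N$ be a finitely generated right module and $i>n$. Then every subquotient of $\operatorname{Ext}^i_{R^{op}}(N,R)$ has infinite grade.*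

*Proof.* Let $Y$ be a submodule. Condition (b) gives $\operatorname{Ext}^j_R(Y,R)=0$ for $j<i$, and $\operatorname{id}_RR=n$ gives it for $j>n$. Since $i>n$, these ranges cover all $j$. For $Y'\subseteq Y$, both $Y'$ and $Y$ have infinite grade, and the exact sequence $\operatorname{Ext}^{j-1}_R(Y',R)\to\operatorname{Ext}^j_R(Y/Y',R)\to\operatorname{Ext}^j_R(Y,R)$ does the rest. $\square$

**Proof of Theorem 2, part 1.**

*(i)⇒(iii).* We show $\operatorname{pd}N\le\operatorname{id}_{R^{op}}R$. Let $N$ be finitely generated with $1\le p=\operatorname{pd}N<\infty$, and let $0\to P_p\to P_{p-1}\to\cdots\to N\to 0$ be a resolution by finitely generated projectives. If $\operatorname{Ext}^p_{R^{op}}(N,R)=\operatorname{coker}(P_{p-1}^*\to P_p^*)$ were zero, then $P_{p-1}^*\to P_p^*$ would be onto a projective module, hence split. Dualizing, $P_p\to P_{p-1}$ would be a split monomorphism, and $\operatorname{pd}N<p$, a contradiction. So $\operatorname{Ext}^p_{R^{op}}(N,R)\ne0$ and $p\le\operatorname{id}_{R^{op}}R$.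

*(iii)⇒(ii).* By Lemma 2.1 a simple left module of infinite grade yields finitely generated right modules of every projective dimension $i\ge1$.

*(ii)⇒(i).* If $\operatorname{id}_{R^{op}}R=\infty$, then $\operatorname{Ext}^i_{R^{op}}(N,R)\ne0$ for some $i>n$ and some finitely generated $N$. This is a nonzero finitely generated left module, so it has a simple quotient, which has infinite grade by Lemma 2.2. $\square$

So the question becomes: *can a simple left module have infinite grade?*

## 3. Counting simple modules when there are finitely many

A sensible person now tries to show that no simple module has infinite grade. Here is the natural argument: $\operatorname{Ext}$ into $R$ should be a duality between left and right modules, up to modules of infinite grade; if only finitely many simple modules are involved, none can be lost. This proves part 2 of Theorem 2.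

Let $R$ satisfy the hypotheses of part 2, and let $\mathcal N$ be the set of isomorphism classes of simple left modules of infinite grade. Suppose $S\in\mathcal N$, and let $I$ be an ideal as in the hypothesis for $S$. We look for a contradiction.

**Step 3.1. The two categories.** *This sets up the groups in which we count.* Let $\mathcal L$ (resp. $\mathcal R$) be the category of finitely generated left (resp. right) modules killed by a power of $I$. Both are closed under submodules, quotients and extensions. If $Y\in\mathcal L$, each $I^mY/I^{m+1}Y$ is a finitely generated module over the Artinian ring $R/I$, so $Y$ has finite length; the same holds in $\mathcal R$. A simple module killed by a power of $I$ is killed by $I$, so the simples of $\mathcal L$ and $\mathcal R$ are the simple left and right $R/I$-modules. Modulo its radical, $R/I$ is a finite product of matrix rings over division rings, and each factor has one simple left and one simple right module. So both categories have the same finite number $r$ of simples. By Jordan–Hölder, $K_0(\mathcal L)$ and $K_0(\mathcal R)$ are free abelian of rank $r$ on the classes of simples.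 Let $\langle\mathcal N\rangle\subseteq K_0(\mathcal L)$ be spanned by the simples of $\mathcal L$ lying in $\mathcal N$; it has rank at least $1$, because $S\in\mathcal L$.

**Step 3.2. The two maps.** *This turns $\operatorname{Ext}$ into homomorphisms.* Define
$$\alpha:K_0(\mathcal R)\to K_0(\mathcal L)/\langle\mathcal N\rangle,\quad[N]\mapsto\sum_{q=0}^n(-1)^q[\operatorname{Ext}^q_{R^{op}}(N,R)],$$
$$\beta:K_0(\mathcal L)/\langle\mathcal N\rangle\to K_0(\mathcal R),\quad[Y]\mapsto\sum_{p=0}^n(-1)^p[\operatorname{Ext}^p_R(Y,R)].$$
By the hypothesis on $I$ all these modules lie in $\mathcal L$ and $\mathcal R$. The map $\beta$ is additive on short exact sequences because the long exact sequence ends: $\operatorname{Ext}^{n+1}_R(-,R)=0$. It kills $\langle\mathcal N\rangle$ by definition of infinite grade. For $\alpha$, let $0\to N'\to N\to N''\to0$ be exact in $\mathcal R$. The long exact sequence, cut off after $\operatorname{Ext}^n$, leaves the cokernel of $\operatorname{Ext}^n_{R^{op}}(N,R)\to\operatorname{Ext}^n_{R^{op}}(N',R)$ as error term. It embeds in $\operatorname{Ext}^{n+1}_{R^{op}}(N'',R)\in\mathcal L$, whose composition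 factors lie in $\mathcal N$ by Lemma 2.2. So the error vanishes modulo $\langle\mathcal N\rangle$.

For $R=k[t]$, $I=(t)$, we have $\alpha[k]=-[k]$ and $\beta[k]=-[k]$, so $\beta\alpha=1$. This is general.

**Step 3.3. $\beta\alpha=1$.** *This is the duality statement. It is an Euler characteristic computation, which we do with short exact sequences, so that the right $R$-module structure is visible at each stage.* Fix $N\in\mathcal R$ and a resolution $P_\bullet\to N$ by finitely generated projectives, with differential $d$. In the complex $P_0^*\to P_1^*\to\cdots$ of left modules let $\mathcal Z^q\subseteq P_q^*$ be the cocycles, $\mathcal B^q\subseteq\mathcal Z^q$ the coboundaries ($\mathcal B^0=0$), and $\mathcal H^q=\mathcal Z^q/\mathcal B^q=\operatorname{Ext}^q_{R^{op}}(N,R)$. So there are exact sequences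
$$0\to\mathcal Z^q\to P_q^*\to\mathcal B^{q+1}\to0,\qquad 0\to\mathcal B^q\to\mathcal Z^q\to\mathcal H^q\to0.\tag{1}$$
Write $\varepsilon^p(Y)=\operatorname{Ext}^p_R(Y,R)$, a right module, zero for $p>n$. Since $P_q^*$ is projective with dual $P_q$, the first sequence in (1) gives
$$0\to(\mathcal B^{q+1})^*\to P_q\to(\mathcal Z^q)^*\to\varepsilon^1(\mathcal B^{q+1})\to0,\tag{2}$$
$$\varepsilon^p(\mathcal Z^q)\cong\varepsilon^{p+1}(\mathcal B^{q+1})\qquad(p\ge1).\tag{3}$$

*Finiteness.* We claim that for $p\ge1$ the modules $\varepsilon^p(\mathcal B^q)$ and $\varepsilon^p(\mathcal Z^q)$ lie in $\mathcal R$, and that they vanish if $q>n$. Let $q>n$. Then $\mathcal H^q$ has infinite grade by Lemma 2.2, so $\varepsilon^p(\mathcal Z^q)\cong\varepsilon^p(\mathcal B^q)$ for all $p$. Combined with (3), $\varepsilon^p(\mathcal B^q)\cong\varepsilon^{p+1}(\mathcal B^{q+1})\cong\cdots\cong\varepsilon^{p+n}(\mathcal B^{q+n})=0$ for $p\ge1$, because $p+n>n$. For $q\le n$ use descending induction on $q$. If the claim holds for $\mathcal B^{q+1}$, then (3) gives it for $\mathcal Z^q$, and the exact sequence $\varepsilon^p(\mathcal Z^q)\to\varepsilon^p(\mathcal B^q)\to\varepsilon^{p+1}(\mathcal H^q)$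 gives it for $\mathcal B^q$.

*Notation for Euler characteristics.* In $K_0(\mathcal R)$ put
$$u_q=\sum_{p\ge1}(-1)^p[\varepsilon^p(\mathcal B^q)],\quad v_q=\sum_{p\ge1}(-1)^p[\varepsilon^p(\mathcal Z^q)],\quad h_q=\sum_{p\ge0}(-1)^p[\varepsilon^p(\mathcal H^q)].$$
Then $h_q=\beta[\mathcal H^q]$ for $q\le n$, $h_q=0$ for $q>n$, and $u_q=v_q=0$ for $q>n$. By (3),
$$v_q=-u_{q+1}-[\varepsilon^1(\mathcal B^{q+1})].\tag{4}$$
We must show $\sum_q(-1)^qh_q=[N]$.

*How $d$ factors.* Let $q\ge1$. View an element of $P_q$ as a map $f:P_q^*\to R$. Then $d(f)$ is $f$ composed with $P_{q-1}^*\to\mathcal B^q\subseteq\mathcal Z^q\subseteq P_q^*$. So $d$ is the composite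
$$P_q\to(\mathcal Z^q)^*\to(\mathcal B^q)^*\subseteq P_{q-1}$$
of two restriction maps and the inclusion in (2) (for $q-1$). Put $\Omega_q=\operatorname{im}(P_{q+1}\to P_q)$, $q\ge 0$. Then $\Omega_{q-1}\subseteq(\mathcal B^q)^*$ for $q\ge1$, and we set $\Delta_q=(\mathcal B^q)^*/\Omega_{q-1}$. For $q\ge1$, (2) shows $(\mathcal B^{q+1})^*=\ker(P_q\to(\mathcal Z^q)^*)\subseteq\ker(P_q\to P_{q-1})=\Omega_q$, the last equality by exactness of $P_\bullet$. Hence
$$(\mathcal B^{q+1})^*=\Omega_q\quad(q\ge1),\qquad\text{i.e. }\Delta_q=0\text{ for }q\ge2.\tag{5}$$

*The terms with $q\ge1$.* Let $V_q$ be the image of $(\mathcal Z^q)^*\to(\mathcal B^q)^*$; the kernel is $(\mathcal H^q)^*$. The image of $P_q$ in $(\mathcal Z^q)^*$ is $P_q/\Omega_q$ by (2) and (5), and it maps isomorphically onto $\Omega_{q-1}\subseteq V_q$. So it meets $(\mathcal H^q)^*$ in $0$, and the quotient of $(\mathcal Z^q)^*$ by it, which is $\varepsilon^1(\mathcal B^{q+1})$, has a submodule isomorphic to $(\mathcal H^q)^*$ with quotient $V_q/\Omega_{q-1}$. Thus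
$$[\varepsilon^1(\mathcal B^{q+1})]=[(\mathcal H^q)^*]+[V_q/\Omega_{q-1}].\tag{6}$$
The rest of the long exact sequence of the second sequence in (1) is
$$0\to(\mathcal B^q)^*/V_q\to\varepsilon^1(\mathcal H^q)\to\varepsilon^1(\mathcal Z^q)\to\varepsilon^1(\mathcal B^q)\to\varepsilon^2(\mathcal H^q)\to\cdots,$$
which gives $[(\mathcal B^q)^*/V_q]+(h_q-[(\mathcal H^q)^*])-v_q+u_q=0$. In particular $\Delta_q$, an extension of $(\mathcal B^q)^*/V_q$ by $V_q/\Omega_{q-1}$, lies in $\mathcal R$. Inserting (4) and then (6),
$$h_q=[(\mathcal H^q)^*]-u_{q+1}-[\varepsilon^1(\mathcal B^{q+1})]-u_q-[(\mathcal B^q)^*/V_q]=-u_q-u_{q+1}-[\Delta_q]\qquad(q\ge1).\tag{7}$$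

*The term $q=0$.* Here $\mathcal B^0=0$, so $\mathcal Z^0=\mathcal H^0$ and $h_0=[(\mathcal Z^0)^*]+v_0=[(\mathcal Z^0)^*]-[\varepsilon^1(\mathcal B^1)]-u_1$ by (4). By (2), $[(\mathcal Z^0)^*]-[\varepsilon^1(\mathcal B^1)]=[P_0/(\mathcal B^1)^*]$. Since $N=P_0/\Omega_0$, this equals $[N]-[\Delta_1]$. So
$$h_0=[N]-[\Delta_1]-u_1.\tag{8}$$

*Summing.* By (5), (7), (8), and because $h_{n+1}=0$ and $u_{n+2}=0$,
$$\sum_{q=0}^n(-1)^qh_q=\sum_{q=0}^{n+1}(-1)^qh_q=[N]-[\Delta_1]-u_1+[\Delta_1]+\sum_{q=1}^{n+1}(-1)^{q+1}(u_q+u_{q+1})=[N],$$
since the last sum telescopes to $u_1+(-1)^nu_{n+2}=u_1$. The left side is $\beta\alpha[N]$.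

**Step 3.4. The count.** *This gives the contradiction.* By Step 3.3, $\alpha$ is an injection from a free abelian group of rank $r$ into one of rank $r-\operatorname{rank}\langle\mathcal N\rangle$. So $\langle\mathcal N\rangle=0$, contradicting $S\in\mathcal N\cap\mathcal L$. Hence $\mathcal N=\emptyset$, and part 1 applies.

**Step 3.5. The two special cases.** *This checks the hypothesis for two familiar classes of rings.* If $R$ is left and right Artinian, take $I=0$. Now let $R$ be finitely generated over a commutative Noetherian central subring $Z_0$, and let $S$ be a simple left module. It is cyclic over $R$, so finitely generated over $Z_0$. Each $z\in Z_0$ acts on $S$ as $0$ or bijectively, because its kernel and image are $R$-submodules. So $\mathfrak m=\operatorname{ann}_{Z_0}S$ is prime: if $zz'$ kills $S$ and $z$ does not, then $z$ is bijective and $z'$ kills $S$. Put $\bar Z=Z_0/\mathfrak m$. All its nonzero elements act bijectively, so $S$ is a nonzero vector space over $\operatorname{Frac}\bar Z$. Hence $\operatorname{Frac}\bar Z$ is a quotient of $S$, so it is finitely generated over $\bar Z$. A common denominator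 $c$ of the generators satisfies $\operatorname{Frac}\bar Z=c\operatorname{Frac}\bar Z\subseteq\bar Z$. So $\bar Z$ is a field and $\mathfrak m$ is maximal. Take $I=\mathfrak mR$. Then $IS=0$, and $R/I$ is a finite-dimensional $\bar Z$-algebra. A central element $z$ acts on $\operatorname{Ext}^q(N,R)$ as multiplication by $z$ on $N$ does: in degree $0$, $zf(x)=f(x)z=f(xz)$, and multiplication by $z$ on a resolution lifts multiplication by $z$ on $N$. The same holds on the other side. So a power of $\mathfrak m$ that kills the argument kills the $\operatorname{Ext}$ groups. $\square$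

**Where the count stops.** Everything above hinges on $r<\infty$ in Step 3.4. A free abelian group on a countable set $\{s_0,s_1,\dots\}$ is isomorphic, by the shift $s_m\mapsto s_{m+1}$, to the subgroup that omits $s_0$. So if $\operatorname{Ext}$ into $R$ moves infinitely many simple modules along a shift, a simple module may be lost without contradiction. We now build a ring in which this happens.

## 4. An overring that does not see a simple module

Look again at Test 2, and put $A=U_2(F)$, $B=M_2(F)$. As a left $A$-module $B\cong N\oplus N$ is projective, and $B/A\cong S_2$, by the $(2,1)$ entry. Since $N=AE_{22}$, $\operatorname{End}_A(N)\cong E_{22}AE_{22}=F$, so the left $A$-linear maps $B\to B$ are the right multiplications by elements of $B$. Restriction $\operatorname{Hom}_A(B,B)\to\operatorname{Hom}_A(A,B)$ is therefore bijective (evaluate both at $1$). As $A$ and $B$ are projective, the long exact sequence of $0\to A\to B\to B/A\to0$ gives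
$$\operatorname{Ext}^j_A(B/A,B)=0\quad\text{for all }j\ge0.$$
The module $B$ does not see the simple module $B/A$, although $A$ itself does: $\operatorname{Ext}^1_A(S_2,A)\ne0$. So we want a ring $R\supset A$ with ${}_RR\cong\operatorname{Hom}_A(R,B)$, for then $\operatorname{Ext}_R(-,R)$ is $\operatorname{Ext}_A(-,B)$.

Try $R=A\oplus By$ with $y^2=0$ and $yc=\tau(c)y$ for some ring homomorphism $\tau$. As groups, $\operatorname{Hom}_A(R,B)=\operatorname{Hom}_A(A,B)\oplus\operatorname{Hom}_A(B,B)\cong B\oplus B$, while $R=A\oplus B$. To match them we need a ring isomorphism $\tau:A\to B$: *the ring must be isomorphic to its proper overring.* For $U_2(F)\subset M_2(F)$ this is impossible, since $U_2(F)$ has a nonzero nilpotent ideal and $M_2(F)$ has none. Removing one triangularity condition must leave a ring of the same shape, so we need infinitely many conditions.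

**First attempt: a product.** Let $A=\prod_{n<0}M_2(F)\times\prod_{n\ge0}U_2(F)$, and let $B$ be obtained by replacing the factor at $n=0$ by $M_2(F)$. The shift by one place is an isomorphism $A\to B$. But an infinite product of nonzero rings is not Noetherian: the elements supported on the places $0,\dots,m$ form a strictly increasing chain of ideals.

**Second attempt: conditions at the primes of a principal ideal domain.** To be Noetherian, work inside $M_2(D)$, where $D$ is a principal ideal domain with pairwise nonassociate primes $x_n$, $n\in\mathbb Z$, and ask that $c$ be upper triangular modulo $x_n$ for all $n\ge0$. Then $c_{21}$ is divisible by infinitely many primes, so $c_{21}=0$. Dropping the condition at $n=0$ changes nothing, and $A=B$. It does not help to vary the condition and ask that $c$ preserve a chosen line $\ell_n\subset(D/x_nD)^2$. The matrix $E_{12}$ preserves only the first axis, and $E_{21}$ only the second, so for each $n$ one of them fails to preserve $\ell_n$. If $uE_{12}$ and $uE_{21}$ both satisfy all conditions with $n\ge0$, then every $x_n$ with $n\ge0$ divides $u$, so $u=0$. The subring is too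 small: some elements of $M_2(D)$ have no nonzero $D$-multiple in it.

What is needed is now visible. We want a ring $C$ over $D$, with $C/x_nC$ a $2\times2$ matrix ring for each $n$, in which *every single element satisfies all but finitely many of the conditions by itself*. The fixed matrices $E_{12},E_{21}$ prevent this. So we use a new pair of anticommuting variables for each $n$: an element of $C$ will involve only finitely many pairs and commute with all others.

## 5. A ring with independent matrix quotients

Let $k$ be a field, $\operatorname{char}k\ne2$. For $n\in\mathbb Z$ let $H_n=k[i_n][j_n^{\pm1}]$ with $j_ni_n=-i_nj_n$. For finite $\Phi\subset\mathbb Z$ let $T_\Phi=\bigotimes_{n\in\Phi}H_n$ over $k$, and let $T=\bigotimes_{n\in\mathbb Z}H_n$ be their directed union; different pairs commute. Each $T_\Phi$ is built from $k$ by polynomial extensions (adjoining $i_n$) and skew Laurent extensions (adjoining $j_n$, which acts by $i_n\mapsto-i_n$), so it is a domain, by looking at leading coefficients. Hence $T$ is a domain. Put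
$$x_n=i_n^2-1,\qquad b_n=j_n^2,\qquad Z=k[x_n,b_n^{\pm1}:n\in\mathbb Z].$$
The ring $Z$ is central in $T$, polynomial in the $x_n$ and Laurent in the $b_n$. Moreover $T$ is $Z$-free on the products $\prod i_n^{\varepsilon_n}j_n^{\delta_n}$ with $\varepsilon_n,\delta_n\in\{0,1\}$, almost all $0$, and $T_\Phi$ is a finitely generated module over $Z_\Phi=Z\cap T_\Phi$.

Each $x_n$ is a prime element of $Z$. Let $\Sigma=Z\setminus\bigcup_nx_nZ$. As the complement of a union of prime ideals it is multiplicative, and $0\notin\Sigma$. Put
$$D=\Sigma^{-1}Z,\qquad C=\Sigma^{-1}T.$$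
So $C$ is a domain with central subring $D$.

**Step 5.1. The arithmetic of $D$.** *We show that the only primes left are the $x_n$: every nonzero element of $D$ is a unit times a monomial in the $x_n$, each $x_nD$ is a maximal ideal, and $x_m\notin x_nD$ for $m\ne n$.* A nonzero $f\in Z_\Phi$ is divisible by $x_l$ only if $l\in\Phi$, and only to a bounded power. Dividing out the full powers (the $x_l$ are nonassociate primes) gives $f=s\prod x_l^{e_l}$ with $s\in\Sigma$, and $s$ is a unit of $D$. Next, $x_nz=s$ with $s\in\Sigma$ is impossible, so $x_nD\ne D$. If $x_m=x_nz/s$ with $m\ne n$, then $x_n$ divides $sx_m$, hence $s$ or $x_m$, which is false.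

Now let $f\in D\setminus x_nD$. Up to a unit, $f=u$ is a monomial not involving $x_n$. We claim $u+x_n\in\Sigma$. It is not divisible by $x_n$, since it is $\equiv u\not\equiv0$ modulo $x_n$. It is not divisible by any $x_l$ that divides $u$, since it is $\equiv x_n\not\equiv 0$ modulo $x_l$. For any other $l$ it is a nonzero polynomial not involving $x_l$. So $u+x_n$ is a unit of $D$ and $uD+x_nD=D$. Thus $x_nD$ is maximal.

**Step 5.2. The matrix quotients.** *We show that there is a surjective ring map $\pi_n:C\to M_2(F_n)$ with kernel $x_nC$ and $F_n$ a division ring, which sends $e_n:=(1+i_n)/2$ to $E_{11}$ and $D$ to scalar matrices with entries in a central subfield of $F_n$.* Consider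
$$i_n\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad j_n\mapsto\begin{pmatrix}0&b_n\\1&0\end{pmatrix}.$$
The images anticommute, and their squares are $1$ and $b_n$. So we get a homomorphism $H_n/x_nH_n\to M_2(k[b_n^{\pm1}])$. The left side has $k[b_n^{\pm1}]$-basis $1,i_n,j_n,i_nj_n$, and
$$1+i_n\mapsto2E_{11},\quad1-i_n\mapsto2E_{22},\quad j_n+i_nj_n\mapsto2b_nE_{12},\quad j_n-i_nj_n\mapsto2E_{21}.$$
As $2$ and $b_n$ are invertible, this is an isomorphism, and $e_n\mapsto E_{11}$.

Tensor with $T'=\bigotimes_{m\ne n}H_m$: we get $T/x_nT\cong M_2(G_n)$ with $G_n=T'[b_n^{\pm1}]$, a domain. The image of $Z$ is $Z/x_nZ$, embedded as scalar matrices with entries central in $G_n$. Now invert $\Sigma$, whose elements have nonzero image in $Z/x_nZ$: $C/x_nC\cong M_2(F_n)$ with $F_n=\Sigma^{-1}G_n$ a domain. By Step 5.1, $\Sigma^{-1}(Z/x_nZ)=D/x_nD$ is a field, and it is central in $F_n$. The ring $G_n$ is a directed union of subrings $T_\Phi[b_n^{\pm1}]$ with $n\notin\Phi$, each finitely generated as a module over a subring of $Z/x_nZ$. So every element of $G_n$ is integral over $Z/x_nZ$, and every element of $F_n$ is algebraic over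 $D/x_nD$. If $0\ne a\in F_n$, then $(D/x_nD)[a]$ is a commutative domain of finite dimension over a field, hence a field, so $a$ is invertible. Thus $F_n$ is a division ring.

By Step 5.1, for $m\ne n$ the matrix $\pi_m(x_n)$ is an invertible scalar matrix, because $x_n\notin x_mD$. (Note that $e_n$ is not idempotent in $C$: $e_n(1-e_n)=-x_n/4$.)

**Step 5.3. A division ring containing $C$.** *We need this for the injective module later.* Let $K=\operatorname{Frac}D$ and $Q=K\otimes_DC$. Since $C$ is a domain, $Q$ is $C$ with the nonzero elements of $D$ inverted, so $Q\supset C$ is a domain. Its elements are algebraic over the central field $K$, because each $T_\Phi$ is finitely generated over $Z_\Phi$. As in Step 5.2, $Q$ is a division ring.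

**Step 5.4. The shift.** *This is the automorphism that will give $A\cong B$.* The rule $i_n\mapsto i_{n+1}$, $j_n\mapsto j_{n+1}$ is an automorphism of $T$ with $x_n\mapsto x_{n+1}$ and $b_n\mapsto b_{n+1}$. It preserves $Z$ and permutes the ideals $x_nZ$, so it preserves $\Sigma$. It induces an automorphism $\tau$ of $C$ with $\tau(D)=D$, $\tau(x_n)=x_{n+1}$, $\tau(e_n)=e_{n+1}$.

## 6. Triangularity conditions at a set of primes

Let $U_2$ denote upper triangular matrices. For $\Lambda\subseteq\mathbb Z$ put
$$A_\Lambda=\{c\in C:\pi_n(c)\in U_2(F_n)\ \forall n\in\Lambda\}=\{c\in C:(1-e_n)ce_n\in x_nC\ \forall n\in\Lambda\}.$$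
The two descriptions agree because $\pi_n((1-e_n)ce_n)=E_{22}\pi_n(c)E_{11}$ and $\ker\pi_n=x_nC$. This is a subring of $C$ containing $D$. The second description and Step 5.4 give $\tau(A_\Lambda)=A_{\Lambda+1}$.

As an example take $j_0$. It commutes with $e_m$ for $m\ne0$, so $\pi_m(j_0)$ is diagonal for $m\ne0$, while $\pi_0(j_0)$ has $(2,1)$ entry $1$. So $j_0$ lies in $A_{\{1,2,\dots\}}$ but not in $A_{\{0,1,2,\dots\}}$. The next step says that all elements behave like this one.

**Step 6.1. Almost all conditions hold for free.** *This is the property that $M_2(D)$ lacked: for $c\in C$ there is a finite $\Phi$ such that $\pi_m(c)$ is diagonal for all $m\notin\Phi$.* Write $c=s^{-1}t$ with $t\in T_\Phi$, $s\in\Sigma$. For $m\notin\Phi$ the element $c$ commutes with $e_m$, so $\pi_m(c)$ commutes with $E_{11}$ and is diagonal. There are two consequences.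

- Given $n$, let $u=\prod_{m\in\Phi\setminus\{n\}}x_m$. Then $\pi_m(uc)\in U_2(F_m)$ for all $m\ne n$: it is $0$ if $m\in\Phi$, and diagonal otherwise. Moreover $u\notin x_nD$.
- Let $u=\prod_{m\in\Phi}x_m$. Then $uc\in A_{\mathbb Z}\subseteq A_\Lambda$ for every $\Lambda$.

**Step 6.2. Places without a condition.** *We show: if $n\notin\Lambda$, then $\pi_n|_{A_\Lambda}$ is onto $M_2(F_n)$ with kernel $x_nA_\Lambda$.* Let $c\in C$ and take $u$ as in the first consequence, so $uc\in A_\Lambda$. As $x_nD$ is maximal and $u\notin x_nD$, there is $v\in D$ with $uv\equiv1$ modulo $x_nD$. Then $vuc\in A_\Lambda$ and $\pi_n(vuc)=\pi_n(c)$. For the kernel, let $x_nc'\in A_\Lambda$ with $c'\in C$. For $m\in\Lambda$ we have $m\ne n$, so $\pi_m(x_n)$ is an invertible scalar and $\pi_m(c')\in U_2(F_m)$. Thus $c'\in A_\Lambda$.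

**Step 6.3. Dropping one condition.** *Here we redo, inside $C$, the computation with $U_2(F)\subset M_2(F)$ from Section 4.* Let $n\in\Lambda$, $A=A_\Lambda$, $B=A_{\Lambda\setminus\{n\}}$, $\pi=\pi_n|_B$, $F=F_n$. By Step 6.2, $\pi$ is onto $M_2(F)$ with kernel $x_nB$. By definition $A=\pi^{-1}(U_2(F))$, so $x_nB\subset A$.

(a) *${}_AB$ is finitely generated projective, and every left $A$-linear map $B\to B$ is right multiplication by a unique element of $B$.* Let $I'=\{b\in B:\pi(b)E_{11}=0\}$, the elements whose matrix has zero first column. It is a left ideal of $B$. Since such matrices are upper triangular, $I'\subset A$. Also $I'\supseteq x_nB$. The two-sided ideal $I'B$ contains $x_nB=\ker\pi$, and $\pi(I'B)=M_2(F)E_{22}M_2(F)=M_2(F)$. So $I'B=B$, and we can write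
$$1=\sum_ka_kb_k\quad\text{(finite)},\qquad a_k\in I',\ b_k\in B.$$
For $b\in B$ we get $b=\sum_k(ba_k)b_k$ with $ba_k\in I'\subset A$, and $b\mapsto ba_k$ is a left $A$-linear map $B\to A$. This is a finite dual basis, so ${}_AB$ is finitely generated projective. If $f:B\to B$ is left $A$-linear, then, as $ba_k\in A$, $f(b)=\sum_k(ba_k)f(b_k)=b\cdot\sum_ka_kf(b_k)$. The element is unique: evaluate at $1$.

(b) *$B/A$ is a simple left and a simple right $A$-module.* The map $\pi$ and the $(2,1)$ entry give $B/A\cong M_2(F)/U_2(F)\cong F$. On it $a\in A$ acts from the left by left multiplication by $\pi(a)_{22}$, and from the right by right multiplication by $\pi(a)_{11}$. As $\pi(A)=U_2(F)$, these entries take all values in $F$.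

**Step 6.4. Ideals meet $D$.** *We show that every nonzero one-sided ideal of $A_\Lambda$ contains a nonzero element of $D$.* Let $0\ne a\in A_\Lambda$. It is algebraic over $K$. Take a polynomial relation of least degree $m\ge1$ and clear denominators: $d_0a^m+\cdots+d_m=0$ with $d_i\in D$, $d_0\neq 0$. If $d_m=0$ we could cancel $a$ in the domain $Q$ and lower the degree. So $d_m\ne0$, and $d_m=-(d_0a^{m-1}+\cdots+d_{m-1})a\in A_\Lambda a\cap aA_\Lambda$.

**Step 6.5. Noetherianity.** *We show that $A=A_\Lambda$ is left and right Noetherian, and that $A/L$ has finite length for every nonzero left ideal $L$.* First, $A/x_nA$ has finite length on both sides. If $n\notin\Lambda$ it is $M_2(F_n)$ by Step 6.2. If $n\in\Lambda$, take $B$ as in Step 6.3. Then $A\supset x_nB\supset x_nA$, with $A/x_nB\cong U_2(F_n)$ and $x_nB/x_nA\cong B/A$, both of finite length on both sides. A nonzero $d\in D$ is a unit times a product of the central regular elements $x_n$, so $A/dA$ has finite length on both sides. By Step 6.4 every nonzero one-sided ideal contains some $dA=Ad$ with $0\ne d\in D$. Modulo $dA$ it is a submodule of a module of finite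 length, so it is finitely generated; and $A/L$ is a quotient of $A/dA$.

**Step 6.6. $A=A_\Lambda$ is left hereditary.** *This will bound $\operatorname{id}_RR$ by $1$.* It suffices to show $\operatorname{pd}S'\le1$ for every simple left module $S'$. For then $\operatorname{pd}A/L\le1$ for every left ideal $L\ne0$, by Step 6.5 and induction on length, so $L$ is projective.

The ideal $x_nA$ is nonzero, and it is proper since $x_n$ is not a unit of $C$. So $A$ is not a division ring, and $S'\cong A/M$ with $M\ne0$. By Step 6.4 there is $0\ne d\in D\cap M$, and $d$, being central, kills $S'$. By Step 5.1 a product of elements $x_n$ kills $S'$. Each $x_n$ is central, so it acts on $S'$ as $0$ or bijectively. So some $x_n$ kills $S'$.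

*Case $n\notin\Lambda$.* Then $S'$ is a simple module over $A/x_nA\cong M_2(F_n)$, hence a direct summand of $A/x_nA$. From $0\to A\xrightarrow{x_n}A\to A/x_nA\to0$ we get $\operatorname{pd}S'\le1$.

*Case $n\in\Lambda$.* Use the notation of Step 6.3, and let $W=x_nB=\ker(\pi|_A)$, an ideal of $A$. Then $W^2=x_n(x_nB)\subseteq x_nA$ kills $S'$, so $WS'\neq S'$ and therefore $WS'=0$. Hence $S'$ is a simple module over $A/W\cong U_2(F)$: it is $S_1$ or $S_2$, on which $a$ acts through $\pi(a)_{11}$ or $\pi(a)_{22}$. By Step 6.3(b), $S_2\cong B/A$, and $0\to A\to B\to B/A\to0$ with ${}_AB$ projective gives $\operatorname{pd}S_2\le1$. Let $N$ be the first column of $M_2(F)$. It is a left $A$-direct summand of $M_2(F)\cong B/x_nB$, and $0\to B\xrightarrow{x_n}B\to B/x_nB\to0$ gives $\operatorname{pd}N\le1$. The columns with lower entry $0$ form a submodule $S_1$ of $N$ with quotient $S_2$. From $0\to S_1\to N\to S_2\to0$ we get $\operatorname{pd}S_1\le\max(\operatorname{pd}N,\operatorname{pd}S_2-1)\le1$.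

We use two standard consequences of heredity: $\operatorname{Ext}^i_A=0$ for $i\ge2$, and quotients of injective left $A$-modules are injective.

## 7. The ring $R=A\oplus By$ and the proof of Theorem 1

From now on
$$A=A_{\{0,1,2,\dots\}},\qquad B=A_{\{1,2,\dots\}}.$$
Step 6.3 applies with $n=0$. In particular $A\subsetneq B$, and $j_0$ witnesses this. By $\tau(A_\Lambda)=A_{\Lambda+1}$, the shift restricts to a ring isomorphism $\tau:A\to B$: the ring is isomorphic to its proper overring. Put
$$R=A\oplus By\subset C[y;\tau]/(y^2),\qquad yc=\tau(c)y,$$
$$(a+by)(a'+b'y)=aa'+(ab'+b\tau(a'))y.$$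
It is a subring because $A\subset B$ and $\tau(a')\in B$. Note that $yx_0=x_1y$, so the elements $x_n$, central in $A$, are not central in $R$.

**Step 7.1. $R$ is left and right Noetherian.** *We compare $R$ with $A$ on each side.* As a left $A$-module $R\cong A\oplus B$, which is finitely generated projective by Step 6.3(a). As a right $A$-module, $By=\tau(A)y=yA$, so $R=A\oplus yA$ is free of rank $2$. Since $A$ is Noetherian on both sides, so is $R$.

**Step 7.2. ${}_RR\cong\operatorname{Hom}_A(R,B)$ as left $R$-modules, where $(rf)(r')=f(r'r)$.** *This is the isomorphism planned in Section 4.* Let $\lambda(a+by)=b$, a left $A$-linear map $R\to B$, and put $\theta(r)(r')=\lambda(r'r)$. Each $\theta(r)$ is left $A$-linear, and $\theta(sr)(r')=\lambda(r'sr)=(s\theta(r))(r')$, so $\theta:R\to\operatorname{Hom}_A(R,B)$ is left $R$-linear. By the multiplication rule,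
$$\theta(a_0+b_0y)(a+by)=ab_0+b\,\tau(a_0).$$
By Step 6.3(a), the left $A$-linear maps $A\oplus By\to B$ are exactly the maps $a+by\mapsto ab_0+b\beta_0$ with unique $b_0,\beta_0\in B$. Since $\tau:A\to B$ is bijective, $\beta_0=\tau(a_0)$ for a unique $a_0\in A$. So $\theta$ is bijective.

**Step 7.3. For every left $R$-module $Y$ and every $i$, $\operatorname{Ext}^i_R(Y,R)\cong\operatorname{Ext}^i_A(Y,B)$.** *This moves all computations to $A$.* As ${}_AR$ is projective, a projective $R$-resolution $P_\bullet\to Y$ is also a projective $A$-resolution. There is a natural isomorphism $\operatorname{Hom}_R(P,\operatorname{Hom}_A(R,B))\cong\operatorname{Hom}_A(P,B)$, $f\mapsto(p\mapsto f(p)(1))$, with inverse $g\mapsto(p\mapsto(r\mapsto g(rp)))$. Combine it with Step 7.2.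

**Step 7.4. $\operatorname{id}_RR=1$.** *This is the finiteness on the left.* By Steps 6.6 and 7.3, $\operatorname{Ext}^i_R(-,R)=0$ for $i\ge2$, so $\operatorname{id}_RR\le1$. To see that it is not $0$, note that $By$ is an ideal of $R$ with $R/By\cong A$, so left $A$-modules are left $R$-modules; restricting back along $A\subset R$ returns the original module. For $Y=A/x_{-1}A$, multiplication by $x_{-1}$ on $A$ resolves $Y$, and
$$\operatorname{Ext}^1_R(Y,R)\cong\operatorname{Ext}^1_A(A/x_{-1}A,B)\cong B/x_{-1}B\cong M_2(F_{-1})\ne0$$
by Step 6.2, since $-1\notin\{1,2,\dots\}$.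

**Step 7.5. An injective coresolution of ${}_RR$.** *We build it from $Q$.* First, $Q$ is an injective left $A$-module. Let $0\ne L\subseteq A$ be a left ideal and $f:L\to Q$ be $A$-linear. Choose $0\ne d\in L\cap D$ (Step 6.4) and put $q=d^{-1}f(d)$. For $l\in L$,
$$df(l)=f(dl)=f(ld)=lf(d),\qquad\text{so }f(l)=d^{-1}lf(d)=lq.$$
Baer's criterion applies. By Step 6.6 the quotient $Q/B$ is injective as well. The functor $\operatorname{Hom}_A(R,-)$ is exact because ${}_AR$ is projective. It takes injective $A$-modules to injective $R$-modules, since $\operatorname{Hom}_R(-,\operatorname{Hom}_A(R,E))\cong\operatorname{Hom}_A(-,E)$. Apply it to $0\to B\to Q\to Q/B\to0$ and use Step 7.2: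
$$0\to R\to E^0\to E^1\to0,\qquad E^0=\operatorname{Hom}_A(R,Q),\quad E^1=\operatorname{Hom}_A(R,Q/B).$$

**Step 7.6. $E^0$ is flat and $\operatorname{fd}E^1\le1$.** *We write $E^0$ as a union of copies of $R$.* Every element of $Q$ has the form $d^{-1}c$ with $c\in C$, $0\ne d\in D$. By Step 6.1 there is $0\ne u\in D$ with $uc\in A\subset B$, so $d^{-1}c\in(du)^{-1}B$. Also $d^{-1}B\subseteq(dd')^{-1}B$. So $Q=\bigcup_{0\ne d\in D}d^{-1}B$ is a directed union of left $A$-submodules. Since ${}_AR$ is finitely generated, $E^0=\bigcup_d\operatorname{Hom}_A(R,d^{-1}B)$, a directed union of $R$-submodules. Multiplication by the central element $d$ is an isomorphism $d^{-1}B\cong B$ of left $A$-modules, so each of these submodules is isomorphic to $\operatorname{Hom}_A(R,B)\cong R$. A directed union of free modules is flat, so $E^0$ is flat. Now $0\to R\to E^0\to E^1\to0$ shows $\operatorname{fd}E^1\le1$.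

**Step 7.7. The Auslander condition.** *The definition asks for the minimal coresolution, so we pass to it.* Let $I^0\subseteq E^0$ be an injective envelope of $R$ inside $E^0$, and write $E^0=I^0\oplus J$. Then $E^1\cong I^0/R\oplus J$, so $I^0/R$ is injective. Hence $0\to R\to I^0\to I^0/R\to0$ is the minimal injective coresolution. Its terms are direct summands of $E^0$ and $E^1$, so their flat dimensions are at most $0$ and $1$. Thus $R$ satisfies the Auslander condition.

**Step 7.8. A simple left module of infinite grade, and the right side.** *This is where the guess breaks.* Let $X=B/A$, a left $R$-module through $R\to R/By\cong A$. It is simple by Step 6.3(b). By Step 7.3, $\operatorname{Ext}^i_R(X,R)\cong\operatorname{Ext}^i_A(B/A,B)$. In the long exact sequence of $0\to A\to B\to B/A\to0$, the restriction $\operatorname{Hom}_A(B,B)\to\operatorname{Hom}_A(A,B)$ is bijective by Step 6.3(a), as both sides are identified with $B$ by evaluation at $1$. Since ${}_AA$ and ${}_AB$ are projective, $\operatorname{Ext}^i_A(A,B)=\operatorname{Ext}^i_A(B,B)=0$ for $i\ge1$. So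
$$\operatorname{Ext}^i_R(X,R)=0\quad\text{for all }i\ge0.$$
By Lemma 2.1, $\operatorname{id}_{R^{op}}R=\infty$. This proves Theorem 1, and the answer to the question is negative. $\blacksquare$

## 8. Every left injective dimension $n\ge1$

It remains to prove part 3 of Theorem 2. The case $n=0$ is Test 3. Let $n\ge1$, let $R$ be the ring of Theorem 1, and let $G=k[t_1,\dots,t_n]$. We show that $R\times G$ is a counterexample with left injective dimension $n$.

By Bass (*On the ubiquity of Gorenstein rings*), the $i$-th term of the minimal injective coresolution of $G$ is $\bigoplus_{\operatorname{ht}\mathfrak p=i}E(G/\mathfrak p)$, and $\operatorname{id}_GG=n$. Here $E(G/\mathfrak p)$ is a module over $G_{\mathfrak p}$, which is regular of global dimension $\operatorname{ht}\mathfrak p$, so it has a flat resolution over $G_{\mathfrak p}$ of length at most $\operatorname{ht}\mathfrak p$. Since $G_{\mathfrak p}$ is flat over $G$, this is also a flat resolution over $G$, so $\operatorname{fd}_GE(G/\mathfrak p)\le\operatorname{ht}\mathfrak p$. So $G$ satisfies the Auslander condition.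

A module over $R\times G$ is a pair of modules, and the minimal injective coresolution of $R\times G$ is the product of those of $R$ and $G$. So $R\times G$ is left and right Noetherian and satisfies the Auslander condition. Its left injective dimension is $\max(1,n)=n$, and its right injective dimension is $\infty$. $\blacksquare$
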